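\title{Mandatory and blocking edges for maximum matchings in sparse random graphs}

\begin{abstract}
Let $G_n=G(n,c/n)$ with $c>0$ fixed. Let $\underline\gamma$ be the smallest solution in $[0,1]$ of $x=e^{-ce^{-cx}}$ and $\overline\gamma=e^{-c\underline\gamma}$. We study the proportion of edges of $G_n$ that lie in every maximum matching, and the proportion of edges that lie in none. The values $\underline\gamma^2$ and $(1-\overline\gamma)^2$ have been proposed for the limits of their expectations. We show that both values are correct if $c\le e$ and that both are wrong for every $c>e$. The limits are $\underline\gamma\,\overline\gamma$ and $(1-\underline\gamma)(1-\overline\gamma)$ for every $c>0$. For $c>e$ the two proportions do not concentrate: with asymptotic probability $1/2$ they are close to the proposed values, and with asymptotic probability $1/2$ to strictly larger ones. Which of the two happens is decided by a parity of the core left by leaf removal.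
\end{abstract}

\section{The question and the answer}

\subsection{The question}

Fix $c>0$ and let $G_n=G(n,c/n)$ be the random graph on $[n]=\{1,\dots,n\}$ in which each of the $\binom n2$ possible edges is present independently with probability $c/n$. A \emph{matching} is a set of edges no two of which share a vertex, and a \emph{maximum} matching is one of largest size. Call an edge of a graph \emph{mandatory} if every maximum matching contains it, and \emph{blocking} if no maximum matching contains it. Let $\mathsf M_n$ and $\mathsf B_n$ be the proportions of mandatory and of blocking edges among the edges of $G_n$ (both are $0$ if $G_n$ has no edge).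

Put $h(x)=e^{-cx}$, let $\underline\gamma$ be the smallest solution in $[0,1]$ of $x=h(h(x))$, and let $\overline\gamma=h(\underline\gamma)$. The following question comes from Enriquez, Liu, M\'enard and Perchet \cite{ELMP}: is it true that
\begin{equation}\label{eq:proposed}
\lim_{n\to\infty}\mathbb E\,\mathsf M_n=\underline\gamma^2,\qquad \lim_{n\to\infty}\mathbb E\,\mathsf B_n=(1-\overline\gamma)^2\,?
\end{equation}

\subsection{A heuristic for the proposed values}

Call a vertex of a graph \emph{missable} if some maximum matching leaves it unmatched. In a finite rooted tree, call a vertex \emph{loose} if it is missable in the subtree below it, and \emph{needed} otherwise. A vertex gains from being matched to a child exactly when that child is loose, so a vertex is loose if and only if all its children are needed (this is Lemma~\ref{lem:matching}(b) below). Starting from the childless vertices, this rule decides the type of many vertices of an infinite tree. In the Poisson($c$) Galton--Watson tree, which is the local limit of $G_n$, the root is decided to be loose with probability $\underline\gamma$, decided to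 be needed with probability $1-\overline\gamma$, and remains undecided with probability $\overline\gamma-\underline\gamma$ (Section~\ref{sec:types}).

Now remove an edge $e=uv$ from $G_n$ and call the result $H$. Around $u$ and $v$ the graph $H$ looks like two independent trees. If both roots are loose, putting $e$ back increases the matching number, so $e$ is mandatory. If both are needed, a matching that uses $e$ loses one edge in comparison with a maximum matching of $H$, so $e$ is blocking. If one is loose and the other needed, $e$ is neither. If no vertex is undecided, this gives \eqref{eq:proposed}. If there are undecided vertices, they can be matched in so many ways that one may guess that an edge with an undecided end is neither mandatory nor blocking, and this again gives \eqref{eq:proposed}.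

\subsection{Two computations by hand}\label{sec:byhand}

The guess overlooks the edges that join a decided vertex to an undecided one.

\begin{example}\label{ex:clique}
Let $N\ge 3$ and attach a new vertex $u$ to a vertex $v$ of the complete graph $K_N$ by the edge $e=uv$. Before $e$ is added, $u$ is loose. If $N$ is odd, the new graph has a perfect matching, and each perfect matching uses the only edge at $u$: the edge $e$ is mandatory. If $N$ is even, a perfect matching of $K_N$ is a maximum matching of the new graph, which has $N+1$ vertices, and it avoids $e$.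

Attach instead a path: new vertices $u,\ell$ and edges $u\ell$ and $e=uv$. Before $e$ is added, $u$ is needed. If $N$ is even, the new graph has a perfect matching, and each perfect matching uses $u\ell$: the edge $e$ is blocking. If $N$ is odd, $e$ together with a perfect matching of $K_N-v$ misses only $\ell$, hence is a maximum matching that contains $e$.

Delete from each new graph its degree-one vertex together with the neighbor of that vertex. What remains is $K_{N-1}$ in the first case and $K_N$ in the second. In both cases $e$ is mandatory, respectively blocking, exactly when the remaining clique has an \emph{even} number of vertices.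
\end{example}

Note that in $K_N$ all vertices are missable if $N$ is odd, and none if $N$ is even. We shall see that the core of $G_n$ behaves like the clique.

The second computation shows that the effect of the example cannot disappear in $G_n$. Let $x_n$ be the proportion of missable vertices of $G=G_n$. Fix a vertex $v$ and let $H=G-v$. Then $v$ is missable in $G$ if and only if none of its neighbors is missable in $H$. The neighborhood of $v$ is independent of $H$, so, if $H$ has $k$ missable vertices, this has probability $(1-c/n)^k\approx h(k/n)$. Now $H$ is a random graph of the same kind with one vertex fewer, so one expects $k/n$ to have nearly the same \emph{law} as $x_n$ (although, as we shall see, for $c>e$ the deletion of $v$ may change the set of missable vertices a lot). This gives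
\begin{equation}\label{eq:heur}
\mathbb E\,x_n\approx\mathbb E\,h(x_n).
\end{equation}
Suppose that $\underline\gamma<\overline\gamma$. An edge that joins a loose vertex to a vertex that was missable before the edge was added is mandatory, as for the odd clique. So the guess for mandatory edges requires that almost no undecided vertex be missable. Then $x_n\approx\underline\gamma$, and \eqref{eq:heur} would say $\underline\gamma=h(\underline\gamma)=\overline\gamma$, which is false. Likewise, an edge that joins a needed vertex to a non-missable one is blocking, so the guess for blocking edges requires that almost all undecided vertices be missable; then $x_n\approx\overline\gamma$ and $\overline\gamma=h(\overline\gamma)=\underline\gamma$, which is false again. Made quantitative, this is the proof of Theorem~\ref{thm:answer}.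

If moreover $x_n$ is always close to $\underline\gamma$ or to $\overline\gamma$, as the clique suggests, and the second happens with probability $\theta$, then \eqref{eq:heur} reads $\underline\gamma+\theta(\overline\gamma-\underline\gamma)=\overline\gamma-\theta(\overline\gamma-\underline\gamma)$, since $h(\underline\gamma)=\overline\gamma$ and $h(\overline\gamma)=\underline\gamma$. So $\theta=\frac12$. This is the idea of Theorem~\ref{thm:sharp}.

\subsection{Results}

Let $x_0$ be the unique solution of $x=h(x)$. The \emph{core} (Karp--Sipser core) of a graph is the graph of minimum degree at least $2$, possibly empty, that is left when one deletes degree-one vertices together with their neighbors as long as possible and then discards the isolated vertices; Lemma~\ref{lem:order} shows that it does not depend on the order of the deletions. Theorems~\ref{thm:answer} and~\ref{thm:sharp} hold, and will be proved, for $G_n=G(n,p_n)$ with any sequence $p_n$ such that $np_n\to c$.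

\begin{theorem}\label{thm:answer}
\textup{(i)} If $c\le e$, then $\underline\gamma=\overline\gamma$, $\mathbb E\,\mathsf M_n\to\underline\gamma^2$ and $\mathbb E\,\mathsf B_n\to(1-\overline\gamma)^2$.

\textup{(ii)} If $c>e$, then $0<\underline\gamma<x_0<\overline\gamma<1$ and
\begin{align*}
\liminf_{n\to\infty}\ \mathbb E\,\mathsf M_n&\ge \underline\gamma^2+2\underline\gamma(x_0-\underline\gamma)>\underline\gamma^2,\\
\liminf_{n\to\infty}\ \mathbb E\,\mathsf B_n&\ge(1-\underline\gamma)(1-\overline\gamma)>(1-\overline\gamma)^2 .
\end{align*}
Hence each of the two identities \eqref{eq:proposed} holds if $c\le e$ and fails for every $c>e$.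
\end{theorem}

\begin{theorem}\label{thm:sharp}
For every $c>0$,
\[
\mathbb E\,\mathsf M_n\to\underline\gamma\,\overline\gamma,\qquad \mathbb E\,\mathsf B_n\to(1-\underline\gamma)(1-\overline\gamma).
\]
Let $c>e$, and write $a=\underline\gamma$, $b=1-\overline\gamma$, $s=\overline\gamma-\underline\gamma$. Let $\pi_n\in\{0,1\}$ be the parity of the number of vertices of the core of $G_n$ that do not lie in a component of the core which is an odd cycle. Then $\mathbb P(\pi_n=1)\to\frac12$ and
\[
(\mathsf M_n,\mathsf B_n)-\bigl(a^2+2as(1-\pi_n),\ b^2+2bs(1-\pi_n)\bigr)\longrightarrow 0\quad\text{in }L^1 .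
\]
Thus $(\mathsf M_n,\mathsf B_n)$ converges in law to $\frac12\delta_{(a^2,b^2)}+\frac12\delta_{(a^2+2as,\,b^2+2bs)}$.
\end{theorem}

So for $c>e$ the proposed values are the limits conditional on $\pi_n=1$. The larger values are $\underline\gamma(2\overline\gamma-\underline\gamma)$ and $(1-\overline\gamma)(1+\overline\gamma-2\underline\gamma)$.

\subsection{External results and plan}\label{sec:external}

We write ``whp'' for ``with probability tending to $1$''. For a graph $F$ and a vertex $v$, $B_R(F,v)$ is the subgraph induced by the vertices at distance at most $R$ from $v$, rooted at $v$; we also write $B_R(F,v)$ for its vertex set. Let $T$ be the Poisson($c$) Galton--Watson tree with root $o$. We use the following.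

\begin{itemize}
\item[(LC)] \emph{Local convergence in probability} (e.g.\ \cite[Ch.~2]{vdH}). For fixed $R$ and bounded isomorphism-invariant $\varphi$, $\frac1n\sum_v\varphi(B_R(G_n,v))\to\mathbb E\varphi(B_R(T,o))$ in probability. Since $\sup_n\mathbb E\deg(v)^3<\infty$, truncation extends this to $|\varphi|\le\deg(\text{root})^2$.
\item[(J)] \cite[Thm~1.1]{Janson}. If $\sum d_i\to\infty$ and $\sum d_i^2=O(\sum d_i)$, the configuration multigraph with degrees $(d_i)$ is simple with probability bounded away from $0$. (This multigraph is a uniform pairing of half-edges, $d_i$ of them at vertex $i$; conditioned on being simple it is uniform among simple graphs with these degrees.)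
\item[(FP)] \cite[theorem on $G^{\delta\ge2}_{n,m}$]{FP}. Let $m=m(N)$ with $\liminf m/N>1$ and $m/N$ bounded. Let $K$ be uniform among simple graphs on $[N]$ with $m$ edges and minimum degree at least $2$, and let $q(K)$ be the number of components of $K$ that are odd cycles. Then whp the largest matching of $K$ has $\lfloor(N-q(K))/2\rfloor$ edges.
\end{itemize}

Theorem~\ref{thm:answer} needs only (LC); its proof is complete at the end of Section~\ref{sec:thm1}. (J) and (FP) are used only for Theorem~\ref{thm:sharp} with $c>e$. That proof has four parts: the core is determined locally up to few edges (Section~\ref{sec:core}); the deletion of an undecided vertex changes the number of unmatched vertices only through the core (Section~\ref{sec:delete}); among the undecided vertices almost all or almost none are missable, each with probability about $\frac12$, according to parity (Section~\ref{sec:alternative}); from vertices to edges (Section~\ref{sec:edges}).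

\section{Preliminaries}

Throughout, $a=\underline\gamma$, $g=\overline\gamma$, $b=1-g$, $s=g-a$ and $\lambda=cs$.

\subsection{The fixed points}

\begin{lemma}\label{lem:constants}
We have $0<a\le x_0\le g<1$, $h(a)=g$ and $h(g)=a$. Moreover $a<g$ if and only if $c>e$, and in that case $a<x_0<g$ and
\begin{equation}\label{eq:constants}
ca=\frac{\lambda}{e^\lambda-1}<1,\qquad cg=\frac{\lambda}{1-e^{-\lambda}},\qquad c^2ag=\Bigl(\frac{\lambda/2}{\sinh(\lambda/2)}\Bigr)^2<1 .
\end{equation}
\end{lemma}

\begin{proof}
The map $h\circ h$ is increasing, $h(h(0))>0$, and $x_0$ is one of its fixed points, so $0<a\le x_0$. Then $g=h(a)\ge h(x_0)=x_0$, $g<h(0)=1$, and $h(g)=h(h(a))=a$. If $a<g$ then $a\ne x_0$ (else $g=h(x_0)=x_0=a$), so $a<x_0$ and $g=h(a)>x_0$.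

Let $c>e$. From $cx_0e^{cx_0}=c>e$ we get $cx_0>1$, so $(h\circ h)'(x_0)=(cx_0)^2>1$. Hence $h(h(x))<x$ just to the left of $x_0$. Since $h(h(0))>0$, there is a fixed point in $(0,x_0)$, so $a<x_0$ and $a<g$.

Conversely, let $a<g$, so $\lambda>0$. Since $g=e^{-ca}$ and $a=e^{-cg}$, we have $g/a=e^\lambda$; together with $cg-ca=\lambda$ this gives the formulas for $ca$ and $cg$, and their product is the third one. The inequalities are $e^\lambda-1>\lambda$ and $\sinh t>t$ for $t>0$. With $t=\lambda/2$ we have $ca=te^{-t}/\sinh t$ and $cg=te^{t}/\sinh t=t\coth t+t$. As $\log c=\log(ca)-\log a=\log(ca)+cg$,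
\[
\log c=\log\frac t{\sinh t}+t\coth t .
\]
The right-hand side tends to $1$ as $t\downarrow0$ and has derivative $\frac1t-\frac{t}{\sinh^2t}>0$. So $\log c>1$.
\end{proof}

\subsection{Matchings and missable vertices}

Let $\nu(F)$ be the matching number of a finite graph $F$ and $\operatorname{def}(F)=|V(F)|-2\nu(F)$ the number of vertices left unmatched by a maximum matching. Let
\[
D(F)=\{v\in V(F):\nu(F-v)=\nu(F)\},
\]
the set of missable vertices. For $v\notin D(F)$ we have $\nu(F-v)=\nu(F)-1$. For distinct vertices $u,v$ put $\Delta_F(u,v)=\nu(F)-\nu(F-u-v)\in\{0,1,2\}$.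

\begin{lemma}\label{lem:matching}
\textup{(a)} Let $uv\in E(G)$ and $H=G-uv$. Then $uv$ is mandatory in $G$ iff $\Delta_H(u,v)=0$, and blocking iff $\Delta_H(u,v)=2$.

\textup{(b)} Let $v\in V(G)$ and $H=G-v$. Then $v\in D(G)$ iff $N_G(v)\cap D(H)=\emptyset$.
\end{lemma}

\begin{proof}
(a) The largest matchings of $G$ without and with $uv$ have sizes $\nu(H)$ and $1+\nu(H-u-v)$. So $uv$ is mandatory iff $\nu(H)<1+\nu(H-u-v)$, i.e.\ $\Delta_H(u,v)<1$, and blocking iff $1+\nu(H-u-v)<\nu(H)$, i.e.\ $\Delta_H(u,v)>1$.

(b) The number $\nu(G)$ is the maximum of $\nu(H)$ and of the numbers $1+\nu(H-w)$, $w\in N_G(v)$. It equals $\nu(H)$ iff $\nu(H-w)<\nu(H)$ for all $w\in N_G(v)$.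
\end{proof}

\subsection{Leaf removal}

A \emph{leaf move} $(\ell,w)$ in a finite graph $F$ deletes a vertex $\ell$ of degree $1$ and its neighbor $w$. Some maximum matching contains $\ell w$, so $\nu(F)=1+\nu(F-\ell-w)$, and $\operatorname{def}$ does not change. When no move is possible any more, what is left is a graph $\mathcal K(F)$ of minimum degree at least $2$ and $I(F)$ isolated vertices.

\begin{lemma}\label{lem:order}
The graph $\mathcal K(F)$ and the number $I(F)$ do not depend on the order of the moves.
\end{lemma}

\begin{proof}
Induct on $|V(F)|$ and compare two possible first moves $(\ell_1,w_1)$, $(\ell_2,w_2)$. If $\ell_1=\ell_2$, or $\ell_2=w_1$, or $\ell_1=w_2$, the two moves delete the same pair. If $w_1=w_2$ and $\ell_1\ne\ell_2$, the two resulting graphs differ only in the name of one isolated vertex. Otherwise the four vertices are distinct, each move can still be made after the other, and both orders lead to the same graph. In each case the claim follows by induction.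
\end{proof}

Put $X(F)=\operatorname{def}(\mathcal K(F))$. Then
\begin{equation}\label{eq:defIX}
\operatorname{def}(F)=I(F)+X(F).
\end{equation}

We shall often perform leaf moves in a small region and want to say that changes elsewhere do not matter. A \emph{reduction sequence} $\Sigma$ in $F$ is a list $(\ell_i,w_i)_{i\le k}$ of pairs, all $2k$ vertices distinct, with
\[
w_i\in N_F(\ell_i)\subset\{w_i\}\cup\{\ell_j,w_j:j<i\}\qquad(i\le k).
\]
Its \emph{support} $V(\Sigma)$ is the set of these $2k$ vertices. The pairs are successive leaf moves, so $\nu(F)=k+\nu(F-V(\Sigma))$, and $I$ and $\mathcal K$ agree for $F$ and $F-V(\Sigma)$. The definition gives at once: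
\begin{itemize}
\item[(V1)] $\Sigma$ is a reduction sequence in $F-S$ if $S\cap V(\Sigma)=\emptyset$.
\item[(V2)] $\Sigma$ remains a reduction sequence if edges not incident to any $\ell_i$ are added or removed, or if new vertices not adjacent to any $\ell_i$ are added.
\item[(V3)] A concatenation of reduction sequences with disjoint supports is a reduction sequence.
\end{itemize}

\subsection{Types}\label{sec:types}

For a rooted locally finite tree let $\mathrm{type}_0=U$. For $R\ge0$, let $\mathrm{type}_{R+1}$ of the root be
\begin{itemize}
\item $L$ (loose) if every child has $\mathrm{type}_R=N$ in the subtree below it (in particular if there are no children),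
\item $N$ (needed) if some child has $\mathrm{type}_R=L$,
\item $U$ (undecided) otherwise.
\end{itemize}
So $\mathrm{type}_R$ depends only on the ball of radius $R$ around the root. By induction, if $\mathrm{type}_R\in\{L,N\}$ then $\mathrm{type}_{R+1}=\mathrm{type}_R$. Hence $\mathrm{type}_\infty=\lim_R\mathrm{type}_R$ exists, and it satisfies the same recursion because the numbers of children are finite.

For the tree $T$ let $a_R,b_R,s_R$ be the probabilities of $\mathrm{type}_R=L,N,U$, and $g_R=1-b_R$. The children of $o$ of the three types have independent Poisson numbers, so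
\[
a_0=0,\quad g_0=1,\quad a_{R+1}=h(g_R),\quad g_{R+1}=h(a_R).
\]
The sequence $a_{2k}=(h\circ h)^k(0)$ increases to the smallest fixed point $a$. All sequences are monotone, so $a_R\uparrow a$, $g_R=h(a_{R-1})\downarrow g$, $b_R\uparrow b$ and $s_R\downarrow s$.

For a finite graph $F$ let $\tau_R(F,v)$ be $\mathrm{type}_R$ of $B_R(F,v)$ if this ball is a tree, and $*$ otherwise. Let $L_R(F),N_R(F),U_R(F)$ be the sets of vertices of the three types. If $B_{R+1}(F,v)$ is a tree and $w\in N(v)$, then $B_R(F-v,w)$ is the part of the tree below $w$. So in that case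
\begin{equation}\label{eq:typerec}
\begin{aligned}
v\in L_{R+1}(F)&\iff N(v)\subset N_R(F-v),\\
v\in N_{R+1}(F)&\iff N(v)\cap L_R(F-v)\ne\emptyset .
\end{aligned}
\end{equation}

The next lemma says that decided types mean what their names promise, even in a graph that is a tree only near $v$, and even if other vertices far from $v$ are deleted.

\begin{lemma}\label{lem:types}
\textup{(a)} If $v\in L_R(F)$, there is a reduction sequence $\Sigma$ in $F$ with $N(v)\subset V(\Sigma)\subset B_R(F,v)\setminus\{v\}$.

\textup{(b)} If $v\in N_R(F)$, there is a reduction sequence $\Sigma^+$ in $F$ with $V(\Sigma^+)\subset B_R(F,v)$ whose last move is of the form $(\ell,v)$. No first entry of a move of $\Sigma^+$ is $v$.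

\textup{(c)} Let $S\cap B_R(F,v)=\emptyset$. If $v\in L_R(F)$, then $\nu(F-S-v)=\nu(F-S)$ and $I(F-S-v)=I(F-S)-1$. If $v\in N_R(F)$, then $\nu(F-S-v)=\nu(F-S)-1$ and $I(F-S-v)=I(F-S)+1$. In both cases $X(F-S-v)=X(F-S)$. In particular $L_R(F)\subset D(F)$ and $N_R(F)\cap D(F)=\emptyset$.
\end{lemma}

\begin{proof}
Let $B=B_R(F,v)$, a tree. For $x$ at depth $j$ let $B_x$ be the subtree of $B$ below $x$ and $t(x)=\mathrm{type}_{R-j}(B_x,x)$. If $t(x)\ne U$ then $j<R$, so the neighbors of $x$ in $F$ are its parent and its children in $B$. By induction on $R-j$ we construct: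
\begin{itemize}
\item if $t(x)=L$, a reduction sequence with support in $B_x\setminus\{x\}$ containing all children of $x$;
\item if $t(x)=N$, a reduction sequence with support in $B_x$ ending with a move $(\ell,x)$.
\end{itemize}
If $t(x)=L$, all children $y$ have $t(y)=N$; concatenate their sequences, using (V3). If $t(x)=N$, take a child $\ell$ with $t(\ell)=L$, take its sequence, and append $(\ell,x)$; this is allowed because all neighbors of $\ell$ except $x$ are in the support of that sequence. For $x=v$ this gives (a) and (b); the last statement in (b) holds because $v$ occurs only in the last move, as second entry.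

(c) Let $v\in L_R(F)$. By (V1), $\Sigma$ is valid in $F-S$ and in $F-S-v$. In $F-S-V(\Sigma)$ the vertex $v$ is isolated. So the two graphs have the same $\nu$ and $\mathcal K$, and $I$ differs by one. Let $v\in N_R(F)$. Apply $\Sigma^+$ to $F-S$, and $\Sigma^+$ without its last move $(\ell,v)$ to $F-S-v$. The second procedure has one move fewer and leaves the same graph plus the isolated vertex $\ell$.
\end{proof}

\subsection{Probabilistic tools}

Let $G=G_n=G(n,p)$ with $p=p_n$ and $np_n\to c$, and let $u,v$ be fixed distinct vertices.

\medskip\noindent\textbf{(P0) Shift.} $G-v$ is a $G(n-1,p_n)$ and $(n-1)p_n\to c$. So every statement proved for all such sequences applies to $G-v$ too.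

\begin{lemma}\label{lem:count}
Let $F$ be a finite graph, $M\subset E(F)$ and $r,k\ge1$. The number of vertices $x$ for which $B_r(F,x)$ contains an edge of $M$ is at most $\#\{x:|B_{2r}(F,x)|>k\}+k|M|$.
\end{lemma}

\begin{proof}
Choose an end $y_f$ of each $f\in M$. If $B_r(F,x)$ contains $f$, then $x\in B_r(F,y_f)\subset B_{2r}(F,x)$. If also $|B_{2r}(F,x)|\le k$, then $x$ is one of at most $k$ vertices of $B_r(F,y_f)$.
\end{proof}

The expected number of paths of length $j$ from a fixed vertex is at most $(np)^j$, so
\begin{equation}\label{eq:ballsize}
\mathbb E|B_R(G,u)|\le\sum_{j\le R}(np)^j=O(1).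
\end{equation}
If (LC) is known for $p=c/n$, it follows for $np_n\to c$: couple the two graphs so that one contains the other; the set $M$ of additional edges has expected size $o(n)$, and a ball of the larger graph without an edge of $M$ is also a ball of the smaller one. By Lemma~\ref{lem:count} and \eqref{eq:ballsize}, letting $n\to\infty$ and then $k\to\infty$, only $o(n)$ balls of radius $R$ change, in probability.

\medskip\noindent\textbf{(P1) Types of two vertices.} By (LC), $|L_R(G)|/n\to a_R$, $|N_R(G)|/n\to b_R$ and $|U_R(G)|/n\to s_R$ in probability, and $\mathbb P(\tau_R(G,v)=*)\to0$. By \eqref{eq:ballsize}, $\mathbb P(v\in B_R(G,u))\to0$. If $S,S'$ are vertex sets defined invariantly under isomorphism, exchangeability gives $\mathbb P(u\in S,v\in S')=\mathbb E\bigl[|S||S'|\bigr]/n^2+O(1/n)$.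

\medskip\noindent\textbf{(P2) Choosing an edge at random.} Let $\mathcal P$ be an isomorphism-invariant property of a graph and one of its edges, and let $H$ be $G(n,p)$ conditioned on $uv\notin E$. Then
\[
\mathbb E\Bigl[\frac1{|E(G)|}\sum_{e\in E(G)}\mathbf 1_{\mathcal P(G,e)}\Bigr]=\mathbb P\bigl(\mathcal P(H+uv,uv)\bigr)+o(1),
\]
and the law of $H$ has total variation distance at most $p$ from $G(n,p)$. Indeed, let $Y\le|E(G)|$ be the sum and $\bar e=\mathbb E|E(G)|$. Then $\mathbb E\bigl|Y/|E(G)|-Y/\bar e\bigr|\le\mathbb E\bigl|1-|E(G)|/\bar e\bigr|\to0$, while $\mathbb EY/\bar e=\mathbb P(\mathcal P(G,uv)\mid uv\in E(G))$. The second claim holds because $G-uv$ has the law of $H$ and differs from $G$ with probability $p$.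

\medskip\noindent\textbf{(P3) Adding an isolated vertex.} Let $H^+$ be the graph on $[n]$ that consists of a uniformly chosen isolated vertex and a $G(n-1,p)$ on the remaining labels. Then $d_{TV}(G,H^+)\to0$. Indeed, let $i(F)$ be the number of isolated vertices of $F$. For each of them, $w$ say, $\mathbb P(G=F)=(1-p)^{n-1}\,\mathbb P(G-w=F-w)$, so
\[
\frac{\mathbb P(H^+=F)}{\mathbb P(G=F)}=\frac{i(F)}{n(1-p)^{n-1}}=\frac{i(F)}{\mathbb E\,i(G)} .
\]
Hence $d_{TV}(G,H^+)=\frac12\mathbb E\,|i(G)/\mathbb E i(G)-1|$. This tends to $0$ since $\mathbb E[i(G)^2]/(\mathbb Ei(G))^2=\frac1{\mathbb Ei(G)}+\frac{n-1}{n}(1-p)^{-1}\to1$.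

\medskip
The last fact lets us compare $G$ with $G-v$: a quantity that is not affected by an isolated vertex has asymptotically the same law in both.

\section{The number of missable vertices and the proof of Theorem~\ref{thm:answer}}\label{sec:thm1}

Let $x_n=|D(G_n)|/n$ be the proportion of missable vertices. We first make the computation of Section~\ref{sec:byhand} precise.

\begin{lemma}\label{lem:xn}
\textup{(a)} For every $\varepsilon>0$, whp $x_n\in[a-\varepsilon,g+\varepsilon]$.

\textup{(b)} $\mathbb E\,x_n=\mathbb E\,h(x_n)+o(1)$.

\textup{(c)} $x_0\le\liminf\mathbb E\,x_n\le\limsup\mathbb E\,x_n\le\frac{a+g}2$.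
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:types}(c), $L_R\subset D\subset V\setminus N_R$. By (P1) the outer sets have proportions tending to $a_R$ and $g_R$. Take $R$ large.

(b) Let $H=G-v$. The neighborhood of $v$ is independent of $H$, so Lemma~\ref{lem:matching}(b) gives $\mathbb P(v\in D(G)\mid H)=(1-p)^{|D(H)|}=h(|D(H)|/n)+o(1)$ uniformly. Add an isolated vertex to $H$; this increases $|D|$ by one, so (P3) gives $\mathbb E\,h(|D(H)|/n)=\mathbb E\,h(x_n)+o(1)$. Finally $\mathbb Ex_n=\mathbb P(v\in D(G))$.

(c) Let $y_n=\mathbb Ex_n$. As $h$ is convex, Jensen's inequality and (b) give $y_n\ge h(y_n)-o(1)$. The function $y-h(y)$ has slope at least $1$ and vanishes at $x_0$, so $y_n\ge x_0-o(1)$. For the upper bound, let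
\[
\ell(x)=a+g-x .
\]
Then $\ell(a)=g=h(a)$ and $\ell(g)=a=h(g)$, so $h\le\ell$ on $[a,g]$ by convexity. Since $h-\ell$ is continuous and bounded on $[0,1]$, (a) gives $\mathbb E\,h(x_n)\le\mathbb E\,\ell(x_n)+o(1)$. With (b), $y_n\le a+g-y_n+o(1)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
By (P2) and Lemma~\ref{lem:matching}(a), $\mathbb E\,\mathsf M_n=\mathbb P(\Delta=0)+o(1)$ and $\mathbb E\,\mathsf B_n=\mathbb P(\Delta=2)+o(1)$, where $\Delta=\Delta_H(u,v)$ and we may take $H\sim G(n,p)$. Fix $R$. Whp $v\notin B_R(H,u)$ and $u\notin B_R(H,v)$. On this event Lemma~\ref{lem:types}(c) with $S=\{v\}$ compares $\nu(H-u-v)$ with $\nu(H-v)$ and gives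
\begin{equation}\label{eq:Delta}
u\in L_R(H)\Rightarrow\Delta=\mathbf 1_{v\notin D(H)},\qquad u\in N_R(H)\Rightarrow\Delta=1+\mathbf 1_{v\notin D(H)},
\end{equation}
and the same with $u$ and $v$ exchanged.

(i) Let $c\le e$, so $a=g$ and $a+b=1$ by Lemma~\ref{lem:constants}. Since $L_R\subset D$ and $N_R\cap D=\emptyset$, \eqref{eq:Delta} gives $\Delta=0$ if both types are $L$, $\Delta=1$ if one is $L$ and one is $N$, and $\Delta=2$ if both are $N$. By (P1) these cases have probabilities tending to $a_R^2$, $2a_Rb_R$, $b_R^2$. Letting $R\to\infty$, the lower limits of $\mathbb P(\Delta=0)$, $\mathbb P(\Delta=1)$, $\mathbb P(\Delta=2)$ are at least $a^2$, $2ab$, $b^2$. These numbers add up to $1$, so they are the limits.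

(ii) Let $c>e$. By Lemma~\ref{lem:constants}, $0<a<x_0<g<1$. By \eqref{eq:Delta}, whp $\Delta=0$ on each of the events $\{u\in L_R,v\in D\}$ and $\{v\in L_R,u\in D\}$. Their intersection is $\{u,v\in L_R\}$ because $L_R\subset D$. By (P1), and since $|L_R|/n\to a_R$ in probability,
\[
\mathbb P(\Delta=0)\ge2a_R\,\mathbb E\,x_n-a_R^2-o(1)\ge2a_Rx_0-a_R^2-o(1),
\]
where the last step is Lemma~\ref{lem:xn}(c). Letting $R\to\infty$, $\liminf\mathbb P(\Delta=0)\ge2ax_0-a^2=a^2+2a(x_0-a)>a^2$.

Similarly, whp $\Delta=2$ on $\{u\in N_R,v\notin D\}$ and on $\{v\in N_R,u\notin D\}$, whose intersection is $\{u,v\in N_R\}$. By Lemma~\ref{lem:xn}(c),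
\[
\mathbb P(\Delta=2)\ge2b_R(1-\mathbb E\,x_n)-b_R^2-o(1)\ge b_R(2-a-g-b_R)-o(1).
\]
Letting $R\to\infty$ gives $\liminf\mathbb P(\Delta=2)\ge b(2-a-g-b)=b(1-a)$, and $b(1-a)>b(1-g)=b^2$ since $b>0$ and $a<g$.
\end{proof}

This settles the question \eqref{eq:proposed}. For $c\le e$, Theorem~\ref{thm:sharp} is Theorem~\ref{thm:answer}(i), since $a=g$. \emph{From now on $c>e$.} We call a family of events $\mathcal E_{n,R}$ \emph{negligible} if
\[
\lim_{R\to\infty}\limsup_{n\to\infty}\mathbb P(\mathcal E_{n,R})=0 .
\]

\section{The core is determined locally}\label{sec:core}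

Types tell us nothing about an undecided vertex. To learn more we must understand the core, and leaf removal is not a local procedure: one removal can trigger the next, arbitrarily far away. We show in this section that after many parallel rounds of leaf removal only few edges remain to be removed. The reason is that, on average, the removal of one leaf then creates about $cg\cdot ca=c^2ag$ new ones, and $c^2ag<1$ by \eqref{eq:constants}.

\subsection{Parallel leaf removal on a tree}

For a locally finite graph $F$ let $W(F)$ be the set of neighbors of degree-one vertices, and $\Phi(F)=F-W(F)$. For finite $F$,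
\begin{equation}\label{eq:Kphi}
\mathcal K(\Phi(F))=\mathcal K(F).
\end{equation}
To see this, perform one move for each component that is a single edge, and for every other $w\in W(F)$ one move $(\ell(w),w)$ with a degree-one neighbor $\ell(w)$ of $w$; such an $\ell(w)$ is not in $W(F)$. These moves form a reduction sequence $\Sigma$, and $\Phi(F)$ is $F-V(\Sigma)$ plus the isolated vertices $\ell(w)$.

Let $W_i=W(\Phi^{i-1}(F))$ and $W_\infty=\bigcup_iW_i$. By induction, whether $x\in W_i$ is determined by the ball of radius $2i$ around $x$. Let $d_R(x)$ be the degree of $x$ in $\Phi^R(F)$, or $0$ if $x$ has been deleted; it is determined by the ball of radius $2R+1$. We say that an edge \emph{survives} if neither of its ends is in $W_\infty$, and \emph{dies} otherwise.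

In a locally finite tree, for adjacent $x,y$, let $t(x\to y)$ be $\mathrm{type}_\infty$ of the component of $x$ after deletion of $xy$, rooted at $x$. The recursion for types says: $t(x\to y)=L$ iff $t(z\to x)=N$ for all neighbors $z\ne y$ of $x$, and $t(x\to y)=N$ iff $t(z\to x)=L$ for some neighbor $z\ne y$.

\begin{lemma}\label{lem:survive}
In a locally finite tree, $xy$ survives iff $t(x\to y)=t(y\to x)=U$.
\end{lemma}

\begin{proof}
We use two facts.

($\alpha$) \emph{No $x\notin W_\infty$ is on exactly one surviving edge.} If $xy$ were the only one, all other neighbors of $x$ would be in $W_\infty$. Then $x$ would have degree $1$, with neighbor $y$, after finitely many rounds, and $y$ would be deleted in the next round, so $xy$ would not survive.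

($\beta$) \emph{If $y$ has degree $1$ in $\Phi^{i-1}$, with neighbor $x$, then $t(y\to x)=L$.} Induct on $i$. Every neighbor $z\ne x$ of $y$ lies in some $W_j$ with $j<i$, so $z$ is the only neighbor in $\Phi^{j-1}$ of some $y'$. Here $y'\ne y$, since $y$ is adjacent to both $x$ and $z$ in $\Phi^{j-1}$. By induction $t(y'\to z)=L$, so $t(z\to y)=N$. As this holds for all $z\ne x$, $t(y\to x)=L$.

($\Leftarrow$) If $x\in W_\infty$, then by ($\beta$) some neighbor $y'$ of $x$ has $t(y'\to x)=L$. As $t(y\to x)=U$, $y'\ne y$, so $t(x\to y)=N$, a contradiction. The same argument applies to $y$.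

($\Rightarrow$) We show that if $t(x\to y)\in\{L,N\}$ then all edges at $x$ die, by induction on the smallest $R$ for which $\mathrm{type}_R$ decides $t(x\to y)$.

Let $t(x\to y)=L$. Every neighbor $z\ne y$ has $t(z\to x)=N$, decided earlier, so $zx$ dies. If $x\in W_\infty$, then $xy$ dies too; otherwise $xy$ dies by ($\alpha$).

Let $t(x\to y)=N$. Some neighbor $z\ne y$ has $t(z\to x)=L$, decided earlier, so $zx$ dies. If $x\in W_\infty$, we are done. Otherwise $z\in W_j$ for some $j$, so $z$ is the only neighbor in $\Phi^{j-1}$ of some $y'$, and $t(y'\to z)=L$ by ($\beta$). Because $t(z\to x)=L$, all neighbors of $z$ other than $x$ have type $N$ towards $z$. Hence $y'=x$: the vertex $x$ has degree $1$ in $\Phi^{j-1}$ and is isolated after round $j$. So all edges at $x$ die.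
\end{proof}

\subsection{The surviving tree}\label{sec:surviving}

In $T$, the numbers of children of $o$ with $\mathrm{type}_\infty=L,N,U$ are independent Poisson variables with means $ca,cb,cs=\lambda$. Given the types, the subtrees are independent with the laws conditioned on the types.

Let $\xi_R=d_R(o)$ in $T$. Then $\xi_R\downarrow\xi_\infty$, the number of surviving edges at $o$. Let $y$ be a $U$ child of $o$. By the recursion, $t(o\to y)=U$ iff $o$ has no $L$ child and has another $U$ child. So, by Lemma~\ref{lem:survive}, $\xi_\infty=k\ge1$ iff $o$ has no $L$ child and exactly $k\ge2$ children of type $U$. Since $e^{-ca}=g$ and $ge^{-\lambda}=a$,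
\[
\mathbb P(\xi_\infty=1)=0,\qquad \mathbb P(\xi_\infty=k)=\frac{a\lambda^k}{k!}\quad(k\ge2).
\]
Hence $\mathbb E\,\xi_\infty=a\lambda(e^\lambda-1)=\lambda(g-a)=cs^2$, $\mathbb E\,\xi_\infty(\xi_\infty-1)=a\lambda^2e^\lambda=g\lambda^2$, and
\begin{gather}
\frac{\mathbb E\,\xi_\infty(\xi_\infty-1)}{\mathbb E\,\xi_\infty}=cg,\qquad\frac{2\,\mathbb P(\xi_\infty=2)}{\mathbb E\,\xi_\infty}=ca,\label{eq:ratios}\\
\kappa:=\mathbb P(\xi_\infty\ge2)=g\bigl(1-e^{-\lambda}(1+\lambda)\bigr)>0,\qquad cs^2>2\kappa;\label{eq:kappa}
\end{gather}
the last inequality holds because $\mathbb P(\xi_\infty\ge3)>0$.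

Let $T^c$ be the component of $o$ in the graph of surviving edges. Let $x\ne o$ be a vertex of $T^c$ with parent $x^-$. Then $t(x\to x^-)=t(x^-\to x)=U$. By the first equality, $x$ has no $L$ child and at least one $U$ child. If $y$ is a $U$ child of $x$, the other neighbors of $x$ have type $U$ or $N$ towards $x$, and $x^-$ has type $U$, so $t(x\to y)=U$ and $xy$ survives. Thus the children of $x$ in $T^c$ are exactly its $U$ children. So, given $\xi_\infty\ge2$, $T^c$ is a Galton--Watson tree in which the offspring law of all vertices except the root is Poisson($\lambda$) conditioned to be at least $1$. By \eqref{eq:constants}, this law has mean $\lambda/(1-e^{-\lambda})=cg$ and gives mass $\lambda/(e^\lambda-1)=ca$ to $1$.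

\subsection{Few edges remain after many rounds}

Since $c^2ag<1$ and $ca<1$, we can fix $\theta_1>cg$ and $\theta_2\in(ca,1)$ with $\theta_1\theta_2<1$. Put $\mu=cs^2/2$ and $C=c^2+c+1$. For $\varepsilon\in(0,1]$ let $\mathcal S_n(\varepsilon)$ be the set of degree sequences $\mathbf d$ on subsets of $[n]$ with even sum $Q$ and
\[
Q\ge\mu n,\quad \sum d^2\le Cn,\quad \sum d(d-1)\le\theta_1Q,\quad 2n_2\le\theta_2Q,\quad n_1\le\varepsilon n,
\]
where $n_k$ is the number of entries equal to $k$. By (J) there is $c_0>0$ such that, for all large $n$, the configuration multigraph is simple with probability at least $c_0$ for \emph{every} $\mathbf d$ with $Q\ge\mu n$ and $\sum d^2\le Cn$; otherwise a sequence of counterexamples would contradict (J).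

\begin{lemma}\label{lem:few}
There are $\delta_0,C_1>0$ such that, for $\delta\le\delta_0$, $\varepsilon\in(0,1]$, $n$ large, $\mathbf d\in\mathcal S_n(\varepsilon)$ and $F$ uniform among simple graphs with degrees $\mathbf d$,
\[
\mathbb P\bigl(|E(F)\setminus E(\mathcal K(F))|>\delta n\bigr)\le C_1\varepsilon/\delta .
\]
\end{lemma}

\begin{proof}
Work in the configuration model and reveal the pairing only as needed. While some vertex has exactly one remaining half-edge, take the least such vertex $\ell$. Reveal the partner of its half-edge, at a vertex $w$ say, and then the partners of all other remaining half-edges of $w$; delete all revealed pairs. Given the history, the remaining half-edges are uniformly paired.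

After $t$ steps let $d_t$ be the current degrees, $Q_t$ their sum, and $Z_t$ and $n_2(t)$ the numbers of vertices of degree $1$ and $2$. Let $\tau$ be the first $t$ with $Z_t=0$ or $Q-Q_t>\delta n$. For $t<\tau$ at most $\delta n$ half-edges have been deleted, so $Q_t\ge Q-\delta n$, $n_2(t)\le n_2+\delta n$ and $\sum d_t(d_t-1)\le\theta_1Q$.

\emph{Drift of $Z$.} The step destroys the degree-one vertex $\ell$. A new degree-one vertex either had degree $2$ and is hit by one of the other half-edges of $w$, or is hit by at least two of them. The vertex $w$ is chosen with probability at most $d_t(w)/(Q_t-1)$. Each of its $d_t(w)-1$ other half-edges has a partner uniform among $Q_t-3$ half-edges. Two given ones have partners at the same vertex $\neq w$ with probability at most $\sum d^2/((Q_t-3)(Q_t-5))=O(1/n)$, and the expected number of pairs is at most $\sum_wd_t(w)^3/(2(Q_t-1))\le\max d\cdot\sum d^2/(2(Q_t-1))=O(\sqrt n)$, as $\max d\le\sqrt{Cn}$. Hence, for $t<\tau$,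
\[
\mathbb E[Z_{t+1}-Z_t\mid\mathcal F_t]\le-1+\frac{\theta_1Q}{Q_t-1}\cdot\frac{\theta_2Q+2\delta n}{Q_t-3}+O(n^{-1/2}).
\]
Since $\delta n\le(\delta/\mu)Q$, the product is at most $\theta_1(\theta_2+2\delta/\mu)(1-\delta/\mu)^{-2}+O(1/n)$. Let $\eta=(1-\theta_1\theta_2)/3$. If $\delta_0<\mu/2$ is small enough, this is at most $\theta_1\theta_2+\eta+O(1/n)$ for all $\delta\le\delta_0$, so the drift is at most $-2\eta+O(n^{-1/2})\le-\eta$ for $n$ large. As $\tau$ is bounded, $Z_0=n_1\le\varepsilon n$ and $Z_\tau\ge0$, we get $\mathbb E\,\tau\le\varepsilon n/\eta$.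

\emph{Deleted half-edges.} A step deletes at most $2d_t(w)$ half-edges, so for $t<\tau$ the conditional mean of $Q_t-Q_{t+1}$ is at most $2\sum d^2/(Q_t-1)\le C'$ with a constant $C'$. Therefore $\mathbb E[Q-Q_\tau]\le C'\varepsilon n/\eta$, and $\mathbb P(Q-Q_\tau>\delta n)\le C'\varepsilon/(\eta\delta)$ by Markov's inequality. On the complementary event $Z_\tau=0$. If then the multigraph is simple, the process is leaf removal, it has reached the core, and at most $\delta n/2$ edges were removed. Dividing by $c_0$ we obtain the claim with $C_1=C'/(\eta c_0)$.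
\end{proof}

To apply this to $G_n$ we need two uniformity statements.

\begin{lemma}\label{lem:uniform}
\textup{(a)} Given $V(\Phi^R(G))$, the set $E'=E(G)\setminus E(\Phi^R(G))$ and the degrees of $\Phi^R(G)$, the graph $\Phi^R(G)$ is uniform among simple graphs with these vertices and degrees.

\textup{(b)} Given the vertex set $S$ and the number $m$ of edges of $\mathcal K(G)$, the core is uniform among graphs on $S$ with $m$ edges and minimum degree at least $2$. Consequently it is also uniform given its degree sequence.
\end{lemma}

\begin{proof}
(a) Write $V_i=V(\Phi^i(G))$, so $\Phi^i(G)=G[V_i]$. Let $F$ be another simple graph on $V_R$ with the degrees of $\Phi^R(G)$, and let $\tilde G$ have edge set $E(F)\cup E'$. It has as many edges as $G$, hence the same probability. No edge of $E'$ has both ends in $V_R$, so $\tilde G[V_R]=F$; and for every $S\supset V_R$ the graphs $G[S]$ and $\tilde G[S]$ have the same degrees. We show $V(\Phi^i(\tilde G))=V_i$ for $i\le R$ by induction. If it holds for $i-1$, then $\Phi^{i-1}(G)$ and $\Phi^{i-1}(\tilde G)$ have the same degree-one vertices. The edge of $\Phi^{i-1}(G)$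 at such a vertex has an end in $W_i(G)$, so it lies in $E'$, hence in $\tilde G$, and is the only edge there as well. So both graphs have the same set $W_i$. In particular $\Phi^R(\tilde G)=\tilde G[V_R]=F$ with the same data as for $G$. Thus all $F$ are equally likely.

(b) Replace the core $K$ of $G$ by another graph $K'$ on $S$ with $m$ edges and minimum degree at least $2$. By (V2) a full sequence of leaf moves of $G$ stays valid, and it leaves $K'$ and isolated vertices. This gives a bijection between $\{\mathcal K=K\}$ and $\{\mathcal K=K'\}$ that preserves the number of edges, hence the probability.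
\end{proof}

The function $d_R$ is local and bounded by the degree, so (LC) gives that $\frac1n\sum_vd_R(v)$, $\frac1n\sum_vd_R(v)(d_R(v)-1)$ and $\frac1n\#\{v:d_R(v)=k\}$ converge in probability to $\mathbb E\,\xi_R$, $\mathbb E\,\xi_R(\xi_R-1)$ and $\mathbb P(\xi_R=k)$, while $\frac1n\sum_v\deg(v)^2\to c^2+c<C$. As $R\to\infty$ the first three limits tend to their values for $\xi_\infty$ by dominated convergence. These values satisfy \eqref{eq:ratios}, $\mathbb E\,\xi_\infty=2\mu>\mu$ and $\mathbb P(\xi_\infty=1)=0$. So for all large $R$, whp the degree sequence of $\Phi^R(G)$ is in $\mathcal S_n(\varepsilon_R)$ with $\varepsilon_R=\mathbb P(\xi_R=1)+1/R\to0$. Since $\mathcal K(\Phi^R(G))=\mathcal K(G)$ by \eqref{eq:Kphi}, Lemmas~\ref{lem:few} and~\ref{lem:uniform}(a) give, for every $\delta\in(0,\delta_0]$ and hence for every $\delta>0$,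
\begin{equation}\label{eq:fewleft}
\bigl\{|E(\Phi^R(G))\setminus E(\mathcal K(G))|>\delta n\bigr\}\quad\text{is negligible.}
\end{equation}

\subsection{Consequences}

Write $\mathcal K=\mathcal K(G)$, let $q=q(\mathcal K)$ be the number of components of $\mathcal K$ that are odd cycles, and let $\pi(G)\in\{0,1\}$ be the parity of $|V(\mathcal K)|-q$. Odd cycles have an odd number of vertices, so $\pi(G_n)$ is the $\pi_n$ of Theorem~\ref{thm:sharp}.

\begin{proposition}\label{prop:core}
\textup{(a)} In probability, $|E(\mathcal K)|/n\to cs^2/2$, $|V(\mathcal K)|/n\to\kappa$ and $n_2(\mathcal K)/n\to\mathbb P(\xi_\infty=2)$.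

\textup{(b)} For fixed $r$, the ball $B_r(G,v)$ with the edges of $\mathcal K$ marked converges in law to $B_r(T,o)$ with the surviving edges marked.

\textup{(c)} Whp $X(G)=q+\pi(G)$. The sequences $q(\mathcal K(G_n))$ and $X(G_n)$ are tight, and
\[
\lim_{k\to\infty}\limsup_{n\to\infty}\mathbb P(\mathcal K\text{ has a cycle component longer than }k)=0 .
\]
\end{proposition}

\begin{proof}
(a) Outside the event in \eqref{eq:fewleft}, the degree in $\mathcal K$ (set to $0$ outside $\mathcal K$) differs from $d_R$ at no more than $2\delta n$ vertices, and $\mathcal K$ consists of the vertices of core degree at least $2$. Let $n\to\infty$, then $R\to\infty$, then $\delta\to0$.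

(b) If the edges of $\Phi^R(G)$ are marked instead, the marks are determined by a larger ball, and convergence to $B_r(T,o)$ with the edges of $\Phi^R(T)$ marked is (LC). On $T$, the marks given by $\Phi^R$ in $B_r(T,o)$ agree with the surviving marks with probability tending to $1$ as $R\to\infty$. Outside the event in \eqref{eq:fewleft}, at most $\delta n$ edges of $G$ are marked differently by $\Phi^R$ and by $\mathcal K$. By Lemma~\ref{lem:count} this affects at most $\#\{x:|B_{2r}(G,x)|>k\}+k\delta n$ balls of radius $r$. By exchangeability and \eqref{eq:ballsize}, the claim follows on letting $n\to\infty$, then $R\to\infty$, then $\delta\to0$, then $k\to\infty$.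

(c) By (a) and \eqref{eq:kappa}, $|E(\mathcal K)|/|V(\mathcal K)|\to cs^2/(2\kappa)>1$ and $|V(\mathcal K)|\to\infty$ in probability. By a subsequence argument, (FP) holds uniformly over $m/N\in[\alpha,\beta]$ for $1<\alpha<\beta$. So Lemma~\ref{lem:uniform}(b) gives whp $X(G)=N-2\lfloor(N-q)/2\rfloor$ with $N=|V(\mathcal K)|$, which is $q+\pi(G)$.

By (a) and \eqref{eq:ratios}, whp the degree sequence of $\mathcal K$ has $Q\ge\mu n$, $\sum d^2\le Cn$ and $2n_2\le\theta_2Q$. Given such a sequence, consider the configuration model, and let $3\le j\le n_2$. There are $\frac{1}{2j}\prod_{i<j}(n_2-i)$ ways to choose a cycle through $j$ vertices of degree $2$, there are $2^j$ ways to assign its half-edges, and $j$ given pairs are present with probability $\prod_{i<j}(Q-2i-1)^{-1}$. So the expected number of components that are $j$-cycles is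
\[
\frac1{2j}\prod_{i<j}\frac{2(n_2-i)}{Q-2i-1}\le\frac{\theta^j}{2j}
\]
with any fixed $\theta\in(\theta_2,1)$ and $n$ large: indeed $2n_2\le\theta_2Q\le\theta(Q-1)$, and $\frac{2n_2-2i}{Q-1-2i}\le\frac{2n_2}{Q-1}$ because $2n_2\le Q-1$. (Here $ca<1$ is used.) Given its degree sequence, $\mathcal K$ is a uniform simple graph by Lemma~\ref{lem:uniform}(b), so for $\mathcal K$ the bound holds after division by $c_0$. Summing over $j$ bounds the conditional mean of $q$, so $q$ is tight, and summing over $j>k$ gives the last claim. Since whp $X(G)\le q+1$, $X(G_n)$ is tight.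
\end{proof}

\section{Deleting an undecided vertex}\label{sec:delete}

By \eqref{eq:defIX}, $\operatorname{def}=I+X$. The deletion of a vertex changes $\operatorname{def}$ by $\pm1$. If the vertex is decided, the change occurs in $I$, by Lemma~\ref{lem:types}(c). We now show that if it is undecided, $I$ typically does not change, so the change occurs in $X$. First we treat vertices of the core, where we also need to know the new core.

For a rooted tree with some edges marked and at least two marked edges at the root, consider the component of the root in the graph of marked edges; \emph{children} are understood in this component. Define a set $\mathcal C$ of vertices, the \emph{cascade}, as follows. The root is in $\mathcal C$. If $w\in\mathcal C$ and a child $y$ of $w$ has exactly one child $y'$, record the move $(y,y')$ and put $y'$ into $\mathcal C$. This is what leaf removal does when the root is deleted: then $y$ has only the neighbor $y'$ left. All elements of $\mathcal C$ have even depth, and $\mathcal C$ grows in steps of two levels.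

For $r\ge2$ let $\mathcal A_r$ be the following event for a rooted graph with marked edges: the ball of radius $r$ around the root is a tree, there are at least two marked edges at the root, and the cascade $\mathcal C$ computed in this ball has no vertex at depth $r-1$ or $r$. By definition $\mathcal A_r$ is determined by the marked ball of radius $r$. On $\mathcal A_r$ all vertices of $\mathcal C$ have depth at most $r-2$; the children whose numbers of children decide about $\mathcal C$ have depth at most $r-1$, so all their marked edges are in the ball. In particular, in a tree, $\mathcal A_r$ holds iff the root has at least two marked edges and the full cascade has no vertex deeper than $r-2$. In $G$ we always use the marks given by the edges of $\mathcal K(G)$.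

\begin{proposition}\label{prop:corevertex}
\textup{(a)} $\lim_{r\to\infty}\limsup_{n\to\infty}\mathbb P(v\in V(\mathcal K(G)),\ \mathcal A_r^c)=0$, where $\mathcal A_r$ refers to the marked ball $B_r(G,v)$.

\textup{(b)} On $\mathcal A_r$ we have $v\in V(\mathcal K(G))$ and
\begin{equation}\label{eq:newcore}
I(G-v)=I(G),\qquad\mathcal K(G-v)=\mathcal K(G)-v-V(\Sigma),
\end{equation}
where $\Sigma$ consists of the recorded moves. All vertices of $V(\Sigma)\cup\{v\}$ have depth at most $r-2$.

\textup{(c)} $\mathbb P\bigl(v\in V(\mathcal K(G)),\ I(G-v)\ne I(G)\bigr)\to0$.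
\end{proposition}

\begin{proof}
(a) By Section~\ref{sec:surviving}, in $T^c$ (given $\xi_\infty\ge2$) the set $\mathcal C$ is a branching process: a non-root member has on average $cg$ children, each of which has exactly one child with probability $ca$, independently, and the single grandchild starts afresh. Its mean offspring is $cg\cdot ca<1$, so $\mathcal C$ is a.s.\ finite and $\mathbb P_T(\mathcal A_r)\uparrow\mathbb P(\xi_\infty\ge2)=\kappa$. By Proposition~\ref{prop:core}(b), $\mathbb P(\mathcal A_r)\to\mathbb P_T(\mathcal A_r)$ as $n\to\infty$. In $G$, $\mathcal A_r\subset\{v\in V(\mathcal K(G))\}$, and $\mathbb P(v\in V(\mathcal K(G)))\to\kappa$ by Proposition~\ref{prop:core}(a).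

(b) Let $\mathcal K=\mathcal K(G)$. Order the recorded moves by depth. For a recorded $(y,y')$ with $w$ the parent of $y$, we have $N_{\mathcal K}(y)=\{w,y'\}$, and $w$ is either $v$ or was deleted by an earlier move. So the moves form a reduction sequence $\Sigma$ of $\mathcal K-v$. Let $\mathcal K'=\mathcal K-v-V(\Sigma)$. Both neighbors of a deleted $y$ are deleted as well. So a remaining vertex that has lost a neighbor is a child $y$ of some $w\in\mathcal C$ whose number of children is not $1$. It has core degree at least $2$, hence at least two children. None of these is deleted, because the deleted vertices at even depth are $v$ and vertices $y'$ that are only children. So $\mathcal K'$ has minimum degree at least $2$, that is, leaf removal in $\mathcal K-v$ ends with $\mathcal K'$ and no isolated vertex. A full sequence of leaf moves of $G$ does not touch $v$, so by (V1) it is valid in $G-v$ and leaves $\mathcal K-v$ and $I(G)$ isolated vertices. This proves \eqref{eq:newcore}. The depth bound holds because the second entry of each recorded move is in $\mathcal C$ and lies below the first.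

(c) follows from (a) and (b).
\end{proof}

Undecided vertices need not be in the core. They can be attached to it by chains of vertices each of which has exactly one undecided neighbor. The next proof follows such a chain; each step costs a factor $ca<1$.

\begin{proposition}\label{prop:U}
For $R\ge1$ let $z(R)=\limsup_{n}\mathbb P\bigl(v\in U_R(G),\ I(G-v)\ne I(G)\bigr)$. Then $z(R)\to0$ as $R\to\infty$. Moreover, if $v\in V(\mathcal K(G))$ and $B_{R+1}(G,v)$ is a tree, then $v\in U_{R+1}(G)$.
\end{proposition}

\begin{proof}
Let $H=G-v$ and $\mathrm{Bad}(H)=\{w\in U_R(H):I(H-w)\ne I(H)\}$. An additional isolated vertex has type $L$ and does not change $\mathrm{Bad}$, so (P3) gives $\limsup\mathbb E|\mathrm{Bad}(H)|/n=z(R)$.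

Let $B_{R+1}(G,v)$ be a tree, which holds whp. Let $\mathcal E_2$ be the event that no neighbor of $v$ is in $L_R(H)$ and at least two are in $U_R(H)$. Let $\mathcal E_1$ be the event that exactly one neighbor is in $U_R(H)$ and all others are in $N_R(H)$. By \eqref{eq:typerec}, $\{v\in U_{R+1}(G)\}=\mathcal E_1\cup\mathcal E_2$.

\emph{The event $\mathcal E_2$.} If $\mathcal E_2$ fails, then $v\notin V(\mathcal K(G))$. Indeed, if $v$ has a neighbor in $L_R(H)$, then $v\in N_{R+1}(G)$ and Lemma~\ref{lem:types}(b) gives leaf moves that delete $v$. Otherwise all neighbors except at most one are in $N_R(H)$. Concatenate their sequences $\Sigma^+$ from Lemma~\ref{lem:types}(b), which lie in disjoint subtrees. No first entry of a move is a neighbor of $v$, so by (V2) this is valid in $G$. It leaves $v$ with degree at most $1$, so $v$ is not in the core. This proves $\{v\in V(\mathcal K(G))\}\subset\mathcal E_2$ when $B_{R+1}(G,v)$ is a tree, and with it the second assertion of the proposition. By (LC), $\mathbb P(\mathcal E_2)\to\kappa_R:=e^{-ca_R}\bigl(1-e^{-cs_R}(1+cs_R)\bigr)$, and $\kappa_R\to\kappa$ as $R\to\infty$.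 Since $\mathbb P(v\in V(\mathcal K(G)))\to\kappa$, Proposition~\ref{prop:corevertex}(c) yields $\limsup\mathbb P(\mathcal E_2,\,I(G-v)\ne I(G))\le\kappa_R-\kappa$.

\emph{The event $\mathcal E_1$.} Let $w$ be the neighbor in $U_R(H)$ and $\Sigma$ the concatenation of the sequences $\Sigma^+$ of the other neighbors. As above it is valid in $G$, and by (V1) in $H-w$. In $G-V(\Sigma)$ the vertex $v$ has degree $1$ and neighbor $w$. The move $(v,w)$ gives $I(G)=I(H-w-V(\Sigma))=I(H-w)$. Since $I(G-v)=I(H)$, we have $I(G-v)\ne I(G)$ iff $w\in\mathrm{Bad}(H)$. Given $H$, the probability that $v$ has a neighbor in $\mathrm{Bad}(H)$ and all its other neighbors are in $N_R(H)$ is at most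
\[
|\mathrm{Bad}(H)|\,p\,(1-p)^{n-2-|N_R(H)|}.
\]
The last factor tends to $h(g_R)=a_{R+1}\le a$ in probability. So the upper limit of the expectation is at most $ca\,z(R)$.

Together, $z(R+1)\le\kappa_R-\kappa+ca\,z(R)$. As $ca<1$ and $\kappa_R\to\kappa$, $z(R)\to0$.
\end{proof}

\section{All or nothing}\label{sec:alternative}

\subsection{Half of the undecided vertices are missable on average}

\begin{proposition}\label{prop:half}
$\mathbb E\,x_n\to\frac{a+g}2$.
\end{proposition}

The idea: $X$ has asymptotically the same law in $G$ and in $G-v$, and it is tight. The deletion of an undecided vertex changes $X$ by $\pm1$, the sign depending on whether $v$ is missable. So both signs must be equally likely.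

\begin{proof}
Let $H=G-v$. By definition of $\operatorname{def}$,
\begin{equation}\label{eq:defdiff}
\operatorname{def}(G)-\operatorname{def}(H)=2\cdot\mathbf 1_{v\in D(G)}-1 .
\end{equation}
If $v\in L_R(G)\cup N_R(G)$, then $X(G)=X(H)$ by Lemma~\ref{lem:types}(c). If $I(G)=I(H)$, then $X(G)-X(H)=2\cdot\mathbf 1_{v\in D(G)}-1$.

Let $f_k(y)=\min(y,k)$. An isolated vertex does not change $X$, so (P3) gives $\mathbb E[f_k(X(G))-f_k(X(H))]\to0$. The decided vertices contribute nothing to this expectation, and the type $*$ contributes $o(1)$. If $v\in U_R(G)$, $I(G)=I(H)$ and $X(G),X(H)\le k$, the difference is $2\cdot\mathbf 1_{v\in D(G)}-1$. If $v\in U_R(G)$ and $I(G)\ne I(H)$, it deviates from this value by at most $k+1$; and if $I(G)=I(H)$ but $\max(X(G),X(H))>k$, by at most $2$. Since $\mathbb P(v\in U_R(G))\to s_R$,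
\[
\limsup_n\bigl|2\,\mathbb P(v\in U_R\cap D)-s_R\bigr|\le(k+1)z(R)+2\limsup_n\mathbb P\bigl(\max(X(G),X(H))>k\bigr).
\]
Let $R\to\infty$ and then $k\to\infty$. By Proposition~\ref{prop:U}, Proposition~\ref{prop:core}(c) and (P0) the right-hand side tends to $0$. As $\mathbb E\,x_n=a_R+\mathbb P(v\in U_R\cap D)+o(1)$, we get $\mathbb E\,x_n\to a+s/2$.
\end{proof}

Thus $\mathbb E\,x_n$ attains the upper bound of Lemma~\ref{lem:xn}(c). That bound came from $h\le\ell$ on $[a,g]$, and the inequality is strict inside; so $x_n$ must be near the ends. Indeed, Lemma~\ref{lem:xn}(b) and Proposition~\ref{prop:half} give $\mathbb E[\ell(x_n)-h(x_n)]\to0$. The function $\ell-h$ is continuous, vanishes at $a$ and $g$ and is positive on $(a,g)$ by strict convexity of $h$. With Lemma~\ref{lem:xn}(a), the distance of $x_n$ from $\{a,g\}$ tends to $0$ in probability. Put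
\[
\sigma(F)=\mathbf 1\bigl\{|D(F)|>|V(F)|\tfrac{a+g}2\bigr\}.
\]
Then
\begin{equation}\label{eq:dichotomy}
x_n-(a+s\,\sigma(G_n))\to0\ \text{ in probability},\qquad\mathbb P(\sigma(G_n)=1)\to\tfrac12,
\end{equation}
where the second statement follows from $\mathbb E\,x_n\to a+s/2$.

\subsection{Undecided vertices follow $\sigma$, and deletion flips $\sigma$}

\begin{proposition}\label{prop:flip}
The following events are negligible:
\begin{itemize}
\item[\textup{(a)}] $\{v\in U_R(G),\ \mathbf 1_{v\in D(G)}\ne\sigma(G)\}$;
\item[\textup{(b)}] $\{v\in U_R(G),\ \mathbf 1_{v\in D(G)}\ne1-\sigma(G-v)\}$;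
\item[\textup{(c)}] $\{v\in U_R(G),\ \sigma(G-v)\ne1-\sigma(G)\}$;
\item[\textup{(d)}] $\{u,v\in U_R(G),\ \Delta_G(u,v)\ne1\}$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) By \eqref{eq:dichotomy}, on $\sigma(G)=1$ we have $|U_R\setminus D|\le n-|D|-|N_R|=(b-b_R+o_{\mathbb P}(1))n$, and on $\sigma(G)=0$ we have $|U_R\cap D|\le|D|-|L_R|=(a-a_R+o_{\mathbb P}(1))n$. Use exchangeability and $a_R\to a$, $b_R\to b$.

(b) Let $H=G-v$. By Lemma~\ref{lem:matching}(b), $\mathbb P(v\in D(G)\mid H)=(1-p)^{|D(H)|}$. By \eqref{eq:dichotomy} for $H$,
\begin{align*}
\mathbb P(v\in D(G),\ \sigma(H)=1)&\to\tfrac12h(g)=\tfrac a2,\\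
\mathbb P(v\notin D(G),\ \sigma(H)=0)&\to\tfrac12(1-h(a))=\tfrac b2 .
\end{align*}
When $B_R(G,v)$ is a tree and $R\ge1$, \eqref{eq:typerec} describes the events $v\in L_R(G)$ and $v\in N_R(G)$ by $N(v)\subset N_{R-1}(H)$ and $N(v)\cap L_{R-1}(H)\ne\emptyset$. Given $H$, these have probabilities tending to $h(g_{R-1})=a_R$ and $1-h(a_{R-1})=b_R$ in probability. So $\mathbb P(v\in L_R(G),\sigma(H)=1)\to\frac{a_R}2$ and $\mathbb P(v\in N_R(G),\sigma(H)=0)\to\frac{b_R}2$. Since $L_R\subset D$ and $N_R\cap D=\emptyset$, subtraction shows that the probability of the event in (b) has upper limit at most $\frac{a-a_R}2+\frac{b-b_R}2$.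

(c) follows from (a) and (b).

(d) We have $\Delta_G(u,v)=\mathbf 1_{v\notin D(G)}+\mathbf 1_{u\notin D(G-v)}$. Let $u,v\in U_R(G)$. Outside a negligible event the first term is $\sigma(G-v)$, by (b). Whp $v\notin B_R(G,u)$, so $u\in U_R(G-v)$, and by (a) for $G-v$ the second term is $1-\sigma(G-v)$ outside a negligible event.
\end{proof}

\subsection{The global bit is the parity of the core}

\begin{proposition}\label{prop:parity}
Whp $\sigma(G)=\pi(G)$.
\end{proposition}

\begin{proof}
Suppose that $\mathcal A_r$ holds for $v$, that $B_{r+k}(G,v)$ is a tree, that neither $\mathcal K(G)$ nor $\mathcal K(G-v)$ has a cycle component longer than $k$, and that $X=q+\pi$ holds for $G$ and for $G-v$. Recall from \eqref{eq:newcore} that $\mathcal K(G-v)$ arises from $\mathcal K(G)$ by deleting a set of vertices at depth at most $r-2$. Consider a cycle component of one of the two cores that is not a component of the other. It contains a deleted vertex or a neighbor of one, hence a vertex at depth at most $r-1$. As its length is at most $k$, it lies in the tree $B_{r+k}(G,v)$, which is impossible. So $q$ has the same value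 for both cores. By \eqref{eq:newcore} also $I(G)=I(G-v)$. With \eqref{eq:defdiff},
\[
\pi(G)-\pi(G-v)=X(G)-X(G-v)=2\cdot\mathbf 1_{v\in D(G)}-1=\pm1 .
\]
As $\pi$ takes the values $0$ and $1$ only, $\pi(G)=\mathbf 1_{v\in D(G)}$.

If $v\in V(\mathcal K(G))$ and $B_{R+1}(G,v)$ is a tree, which holds whp, then $v\in U_{R+1}(G)$ by Proposition~\ref{prop:U}, and $\mathbf 1_{v\in D(G)}=\sigma(G)$ outside a negligible event by Proposition~\ref{prop:flip}(a). The assumptions of the first paragraph fail on $\{v\in V(\mathcal K(G))\}$ only with probability that is arbitrarily small, as $n\to\infty$, if $r$ and $k$ are large, by Proposition~\ref{prop:corevertex}(a), Proposition~\ref{prop:core}(c) and (P0). Hence $\mathbb P(\sigma(G)\ne\pi(G),\ v\in V(\mathcal K(G)))\to0$. By exchangeability and Proposition~\ref{prop:core}(a), this probability is $\kappa\,\mathbb P(\sigma(G)\ne\pi(G))+o(1)$, and $\kappa>0$.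
\end{proof}

\section{From vertices to edges: proof of Theorem~\ref{thm:sharp}}\label{sec:edges}

For $e=uv\in E(G)$ let $\tau(e)$ be the multiset $\{\tau_R(G-e,u),\tau_R(G-e,v)\}$, written as a word. We claim that, up to negligible errors,
\begin{equation}\label{eq:edgeid}
\begin{aligned}
\mathbf 1_{e\text{ mandatory}}&=\mathbf 1_{\tau(e)=LL}+\mathbf 1_{\tau(e)=LU}\,(1-\sigma(G)),\\
\mathbf 1_{e\text{ blocking}}&=\mathbf 1_{\tau(e)=NN}+\mathbf 1_{\tau(e)=NU}\,(1-\sigma(G)).
\end{aligned}
\end{equation}
Let $\mathcal P_R(G,e)$ be the property that at least one of these identities fails.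

\begin{lemma}\label{lem:edge}
With $H$ as in \textup{(P2)} and $G'=H+uv$, the event $\mathcal P_R(G',uv)$ is negligible.
\end{lemma}

\begin{proof}
Statements proved for $G(n,p)$ apply to $(H,u,v)$ up to total variation $p$. Whp the types of $u,v$ in $H$ are not $*$, $v\notin B_R(H,u)$, $u\notin B_R(H,v)$, and both balls have at most $\log n$ vertices, by \eqref{eq:ballsize}. Assume this. Let $\Delta=\Delta_H(u,v)$. By Lemma~\ref{lem:matching}(a), $uv$ is mandatory in $G'$ iff $\Delta=0$ and blocking iff $\Delta=2$. The difficulty is that $\Delta$ will be expressed by $\sigma(H)$, whereas \eqref{eq:edgeid} requires $\sigma(G')$, and adding $uv$ may flip $\sigma$.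

\emph{Types $LL$, $LN$, $NN$.} Here $\Delta=0,1,2$ respectively by \eqref{eq:Delta} and Lemma~\ref{lem:types}(c), and \eqref{eq:edgeid} holds.

\emph{Type $UU$.} Outside a negligible event $\Delta=1$, by Proposition~\ref{prop:flip}(d), and \eqref{eq:edgeid} holds.

\emph{$u\in L_R(H)$, $v\in U_R(H)$.} Take $\Sigma$ for $u$ in $H$ from Lemma~\ref{lem:types}(a), with $k$ moves. Let $S$ be disjoint from $B_R(H,u)\cup\{v\}$. By (V1) and (V2), $\Sigma$ is valid in $G'-S$ and in $H-v-S$, as neither $u$ nor $v$ is in its support. After it, $u$ has the only neighbor $v$ in the first graph and is isolated in the second. Hence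
\[
\nu(G'-S)=k+1+\nu(H-S-V(\Sigma)-u-v)=1+\nu(H-v-S).
\]
Comparing $S=\emptyset$ with $S=\{w\}$ we see that $D(G')$ and $D(H-v)$ agree outside $B_R(H,u)\cup\{v\}$, a set of at most $\log n+1$ vertices. By \eqref{eq:dichotomy} for $H-v$, whp $\sigma(G')=\sigma(H-v)$. By Proposition~\ref{prop:flip}(c), $\sigma(H-v)=1-\sigma(H)$ outside a negligible event. By \eqref{eq:Delta} and Proposition~\ref{prop:flip}(a), again outside a negligible event, $\Delta=\mathbf 1_{v\notin D(H)}=1-\sigma(H)=\sigma(G')$. So $uv$ is mandatory iff $\sigma(G')=0$, and it is not blocking.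

\emph{$u\in N_R(H)$, $v\in U_R(H)$.} Take $\Sigma^+$ for $u$ in $H$ from Lemma~\ref{lem:types}(b), and let $S\cap B_R(H,u)=\emptyset$. Neither $u$ nor $v$ is a first entry of a move, so $\Sigma^+$ is valid in $G'-S$ and in $H-S$. It deletes $u$, so it leaves the same graph in both cases, and $\nu(G'-S)=\nu(H-S)$. So $D(G')$ and $D(H)$ agree outside $B_R(H,u)$, and whp $\sigma(G')=\sigma(H)$ by \eqref{eq:dichotomy}. By \eqref{eq:Delta} and Proposition~\ref{prop:flip}(a), outside a negligible event, $\Delta=1+\mathbf 1_{v\notin D(H)}=2-\sigma(H)=2-\sigma(G')$. So $uv$ is blocking iff $\sigma(G')=0$, and it is not mandatory.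

Exchanging $u$ and $v$ in the last two cases, we have treated all types.
\end{proof}

The third case is that of the first graph in Example~\ref{ex:clique}, and the fourth is that of the second one.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
The case $c\le e$ was settled at the end of Section~\ref{sec:thm1}. Let $c>e$, and let $\rho_{LL},\rho_{LU},\rho_{NN},\rho_{NU}$ be the proportions of edges of $G_n$ with the given $\tau(e)$. By Lemma~\ref{lem:edge} and (P2),
\[
\lim_{R\to\infty}\limsup_{n\to\infty}\mathbb E\bigl|\mathsf M_n-\rho_{LL}-\rho_{LU}(1-\sigma(G_n))\bigr|=0,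
\]
and the same holds for $\mathsf B_n$ with $\rho_{NN},\rho_{NU}$. The number of edges at a vertex $v$ with a given $\tau(e)$ is a function of $B_{R+1}(G,v)$ bounded by $\deg(v)$. So by (LC) these proportions converge in probability, for fixed $R$, to constants. Their expectations converge by (P2) and (P1), which identifies the constants as $a_R^2$, $2a_Rs_R$, $b_R^2$, $2b_Rs_R$. Letting $R\to\infty$,
\[
(\mathsf M_n,\mathsf B_n)-\bigl(a^2+2as(1-\sigma(G_n)),\ b^2+2bs(1-\sigma(G_n))\bigr)\to0\quad\text{in }L^1 .
\]
By Proposition~\ref{prop:parity} we may replace $\sigma(G_n)$ by $\pi_n$, and $\mathbb P(\pi_n=1)\to\frac12$ by \eqref{eq:dichotomy}. This gives the convergence in law. Taking expectations, $\mathbb E\,\mathsf M_n\to a^2+as=ag=\underline\gamma\,\overline\gamma$ and $\mathbb E\,\mathsf B_n\to b^2+bs=b(1-a)=(1-\underline\gamma)(1-\overline\gamma)$.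
\end{proof}

\begin{thebibliography}{9}

\bibitem{ELMP}
Nathana\"el Enriquez, Mike Liu, Laurent M\'enard and Vianney Perchet,
\emph{Optimal matching under size priority},
arXiv:2601.20502 (2026).

\bibitem{FP}
A. Frieze and B. Pittel,
\emph{Perfect matchings in random graphs with prescribed minimal degree},
in: Mathematics and Computer Science III, Trends Math., Birkh\"auser, 2004, 95--132.

\bibitem{vdH}
R. van der Hofstad,
\emph{Random Graphs and Complex Networks} II,
Cambridge University Press, 2024.

\bibitem{Janson}
S. Janson,
\emph{The probability that a random multigraph is simple},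
Combin. Probab. Comput. 18 (2009).

\end{thebibliography}
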